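\title{Finite unions of finitely generated commutative semigroups are finitely presented and residually finite}

\begin{abstract}
We prove that every semigroup which is a union of finitely many finitely generated commutative subsemigroups is finitely presented and residually finite. This answers a question posed by Abu-Ghazalh and Ruskuc for disjoint unions; disjointness is not needed. Finite presentability follows from Dickson's lemma and R\'edei's theorem. For residual finiteness we show that every subdirectly irreducible semigroup of this kind is finite. The proof establishes stability, finds an abelian subgroup of finite index in a Sch\"utzenberger group, and concludes with a syntactic congruence.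
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{congruence} on a semigroup $S$ is an equivalence relation $\theta$ such that $(x,y)\in\theta$ implies $(zx,zy)\in\theta$ and $(xz,yz)\in\theta$ for all $z\in S$. Its \emph{index} is the number of its classes, and it is \emph{finitely generated} if it is the smallest congruence containing some finite set of pairs. The semigroup $S$ is \emph{finitely presented} if it is isomorphic to $X^+/{\sim}$, where $X^+$ is the free semigroup of nonempty words over a finite alphabet $X$ and $\sim$ is a finitely generated congruence. It is \emph{residually finite} if any two distinct elements lie in different classes of some congruence of finite index. The first property says that the multiplication of $S$ is determined by finitely many data; the second says that it can be seen in finite quotients.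

Every finitely generated commutative semigroup is finitely presented (R\'edei) and residually finite (Malcev). It is also known that both properties hold for every semigroup which is a disjoint union of finitely many copies of the free monogenic semigroup, that is, of the natural numbers under addition. The following question, posed in \cite{AGR}, asks for a common generalization.

\begin{quote}
Let $S$ be a semigroup, not necessarily commutative, which is the union of finitely many pairwise disjoint subsemigroups, each of them finitely generated and commutative. Is $S$ necessarily (a) finitely presented; (b) residually finite?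
\end{quote}

The hypothesis describes the multiplication inside each piece and says nothing about products of elements from different pieces. Even the piece in which such a product lies may vary with the factors.

\begin{example}\label{ex:three}
Let $\mathcal T$ be the monoid of all maps $\{0,1\}\to\{0,1\}$, composed from left to right; let $\pi$ be the transposition and $c_0,c_1$ the constant maps. Then $fc_i=c_i$ for all $f\in\mathcal T$, and $c_0\pi=c_1$, $c_1\pi=c_0$. In the direct product of $\mathcal T$ with the positive integers under addition put $b=(\pi,1)$, $p=(c_0,1)$, $q=(c_1,1)$. The set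
\[
S=\{(\pi^m,m):m\ge1\}\cup\{(c_0,m):m\ge1\}\cup\{(c_1,m):m\ge1\}
\]
is closed under multiplication, and it is the disjoint union of the free monogenic semigroups generated by $b$, $p$ and $q$. It is not commutative, since $bp=p^2$ and $pb=q^2$. The product $pb^e$ equals $p^{e+1}$ for even $e$ and $q^{e+1}$ for odd $e$.
\end{example}

Two constraints survive nevertheless. If there are $n$ pieces, then among any $n+1$ elements two commute. And in any infinite sequence of elements, some term is obtained from an earlier one by multiplying by an element that commutes with it (Lemma~\ref{lem:basic}). These constraints suggest a positive answer, and we show that the answer to both (a) and (b) is indeed yes.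

The proof of (b) passes to quotients, and the images of disjoint pieces in a quotient need not be disjoint. We therefore drop disjointness from the start. Let $\mathcal C$ be the class of semigroups
\[
S=T_1\cup\dots\cup T_n ,
\]
where $n\ge1$ and the $T_i$ are finitely generated commutative subsemigroups of $S$, not necessarily disjoint. The class $\mathcal C$ is closed under homomorphic images, and under passing to the opposite semigroup (the same set with the reversed multiplication). It is larger than the class in the question: a finite nonabelian group is the union of its cyclic subgroups, but it is not a disjoint union of commutative subsemigroups, because every subsemigroup of a finite group contains the identity.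

A semigroup $S$ is \emph{subdirectly irreducible} if there are elements $x_0\ne y_0$ of $S$ such that every congruence other than equality contains $(x_0,y_0)$.

\begin{theorem}\label{thm:A}
Every $S\in\mathcal C$ is finitely presented. Consequently every congruence on $S$ is finitely generated.
\end{theorem}

\begin{theorem}\label{thm:B}
Every subdirectly irreducible $S\in\mathcal C$ is finite. Consequently every congruence on a semigroup $S\in\mathcal C$ is an intersection of congruences of finite index; in particular $S$ is residually finite.
\end{theorem}

\begin{corollary}\label{cor:answer}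
Every semigroup which is a finite disjoint union of finitely generated commutative semigroups is finitely presented and residually finite.
\end{corollary}

None of the three finiteness and commutativity conditions in the definition of $\mathcal C$ can be omitted from Theorem~\ref{thm:B}. The bicyclic monoid (Example~\ref{ex:bicyclic}) is finitely generated and not residually finite, so commutativity of the pieces is needed. Like every semigroup, it is the union of its monogenic subsemigroups, so finiteness of $n$ is needed. Example~\ref{ex:nilpotent} is a commutative semigroup that is neither finitely generated nor residually finite.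

Theorem~\ref{thm:A} is proved in Section~\ref{sec:fp}. The proof of Theorem~\ref{thm:B} is independent of it and does not use Malcev's theorem. A subdirectly irreducible semigroup has a smallest ideal $K$ with at least two elements (Section~\ref{sec:K}). We show that semigroups in $\mathcal C$ are stable (Section~\ref{sec:stable}); this is the step where a bicyclic configuration has to be excluded. Stability implies that $K$ consists of finitely many $\mathcal H$-classes, governed by a residually finite group (Section~\ref{sec:H}). Finite quotients of this group give congruences on $S$, which forces $K$ to be finite (Section~\ref{sec:Kfinite}). Finally, a finite ideal is embedded in a finite quotient of $S$ (Section~\ref{sec:finite}).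

\section{Exponent vectors}\label{sec:tools}

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $\mathbb N^r$ is a monoid under addition, ordered coordinatewise. For a semigroup $S$ we write $S^1=S\cup\{1\}$, where $1$ is a \emph{new} identity element, adjoined even if $S$ already has one. Thus a product in $S^1$ equals $1$ only if all its factors do.

Let $S=T_1\cup\dots\cup T_n\in\mathcal C$ and put $T_i^1=T_i\cup\{1\}\subseteq S^1$. We fix finite generating sets $\{a_{i,1},\dots,a_{i,r_i}\}$ of the $T_i$, and for $e=(e_1,\dots,e_{r_i})\in\mathbb N^{r_i}$ we put
\[
a_i^e=a_{i,1}^{e_1}\cdots a_{i,r_i}^{e_{r_i}}\in T_i^1 .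
\]
Since $T_i$ is commutative, $a_i^ea_i^f=a_i^{e+f}$. Moreover $a_i^0=1$ and $T_i=\{a_i^e:e\ne0\}$. In particular, if $f\le e$ then $a_i^e=a_i^{f}a_i^{e-f}=a_i^{e-f}a_i^{f}$. The finite generation of the pieces enters all our arguments through the following textbook fact.

\begin{lemma}[Dickson's lemma]\label{lem:dickson}
Every subset of $\mathbb N^r$ has finitely many minimal elements, and each of its elements lies above a minimal one. Every infinite sequence $w_0,w_1,\dots$ in $\mathbb N^r$ has indices $m<m'$ with $w_m\le w_{m'}$.
\end{lemma}

We use R\'edei's theorem in the following form and recall how it follows from Dickson's lemma.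

\begin{lemma}[R\'edei's theorem]\label{lem:redei}
Every congruence $\equiv$ on the monoid $\mathbb N^r$ is finitely generated.
\end{lemma}

\begin{proof}
Order $\mathbb N^r$ first by the sum of the coordinates and then lexicographically. This is a well-order $\preceq$, and $e'\prec e$ implies $e'+g\prec e+g$. Let $D$ be the set of vectors that are not $\preceq$-least in their $\equiv$-class, let $d_1,\dots,d_k$ be the coordinatewise minimal elements of $D$, and choose $d_i'\prec d_i$ with $d_i'\equiv d_i$. Let $\equiv'$ be the congruence generated by the pairs $(d_i,d_i')$; it is contained in $\equiv$. If $e\in D$, then $e=d_i+g$ for some $i$ and $g$, and $e\equiv' d_i'+g\prec e$. By induction along $\preceq$, every vector is $\equiv'$-related to the least element of its $\equiv$-class. Hence $\equiv'$ equals $\equiv$.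
\end{proof}

\begin{lemma}\label{lem:basic}
Let $S=T_1\cup\dots\cup T_n\in\mathcal C$.
\begin{enumerate}
\item[(i)] In any list $z_1,\dots,z_{n+1}$ of elements of $S$ there are $i<j$ with $z_iz_j=z_jz_i$.
\item[(ii)] For any sequence $z_0,z_1,\dots$ in $S$ there are $m<m'$ and $b\in S^1$ with $z_{m'}=z_mb=bz_m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Two terms of the list lie in the same $T_l$. (ii) Infinitely many terms lie in one $T_j$. Write these terms as $a_j^{w_m}$, choose $m<m'$ with $w_m\le w_{m'}$ by Lemma~\ref{lem:dickson}, and put $b=a_j^{w_{m'}-w_m}$.
\end{proof}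

\section{Finite presentations}\label{sec:fp}

Let $S\in\mathcal C$. Take pairwise disjoint alphabets $X_i=\{x_{i,1},\dots,x_{i,r_i}\}$, put $X=X_1\cup\dots\cup X_n$, and let $\varphi:X^+\to S$ be the surjective homomorphism with $\varphi(x_{i,j})=a_{i,j}$. Write $x_i^e=x_{i,1}^{e_1}\cdots x_{i,r_i}^{e_{r_i}}$ for $e\in\mathbb N^{r_i}$; this is the empty word when $e=0$. A \emph{valid relation} is a pair of words $v_1=v_2$ with $\varphi(v_1)=\varphi(v_2)$. We must find finitely many valid relations that imply all others.

Every element of $S$ is represented by a one-block word $x_l^w$. So it suffices to rewrite every word into a one-block word and to connect any two one-block words with the same value. By induction on the length, the first task reduces to words $yx_i^e$ with $y\in X$. There are infinitely many of these, and three pieces may be involved: the piece of $y$, the piece $T_i$, and the piece $T_l$ of the product. Relations that involve only two pieces, in a fixed order, are controlled by R\'edei's theorem. One further relation per minimal exponent removes the third piece.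

\begin{example}\label{ex:three-fp}
In Example~\ref{ex:three} consider the words $pb^e$ with value in $\langle q\rangle$. The set of exponents is $E=\{1,3,5,\dots\}$. Its minimal element is $1$, which gives the relation $pb=q^2$ and turns $pb^e$ into the two-block word $q^2b^{e-1}$. For $i\ge1$ the element $q^ib^j$ is determined by $i+j$ and the parity of $j$, while the elements $b^j$ are distinct from each other and from all $q^ib^{j'}$ with $i\ge1$. So the relation $q^ib^j=q^{i'}b^{j'}$ on exponent pairs is the congruence on $\mathbb N^2$ generated by the single pair $\bigl((1,2),(3,0)\bigr)$, which corresponds to $qb^2=q^3$. Now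
\[
pb^5\sim q^2b^4=q\,(qb^2)\,b^2\sim q^4b^2=q^3(qb^2)\sim q^6 .
\]
The set $E$ is not closed upward, so an induction on $e$ that stays inside $\langle q\rangle$ is not available; Dickson's lemma, however, applies to arbitrary sets of exponents.
\end{example}

For indices $l,i$ define a relation $\equiv_{li}$ on $\mathbb N^{r_l}\times\mathbb N^{r_i}$ by
\[
(p,q)\equiv_{li}(p',q')\iff a_l^{p}a_i^{q}=a_l^{p'}a_i^{q'}\ \text{ in } S^1 .
\]
This is a congruence on the monoid $\mathbb N^{r_l}\times\mathbb N^{r_i}=\mathbb N^{r_l+r_i}$: multiplying the equation on the left by $a_l^g$ and on the right by $a_i^h$ gives $(p+g,q+h)\equiv_{li}(p'+g,q'+h)$. This works because each block has a free side, and because commutativity lets a generator enter its block from that side. By Lemma~\ref{lem:redei}, $\equiv_{li}$ is generated by a finite set $\Pi_{li}$ of pairs. The class of $(0,0)$ is $\{(0,0)\}$, since $1$ is a new identity, so we may assume that $(0,0)$ occurs in no pair of $\Pi_{li}$.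

For $y\in X$ and indices $i,l$ let $F(y,i,l)$ be the finite set of minimal elements of
\[
E(y,i,l)=\{e\in\mathbb N^{r_i}\setminus\{0\}:\varphi(y)\,a_i^e\in T_l\},
\]
and for each $f\in F(y,i,l)$ choose $v\ne0$, depending on $y,i,l,f$, with $\varphi(y)a_i^f=a_l^{v}$. Let $\Sigma$ be the following finite set of valid relations:
\begin{enumerate}
\item[(R1)] $x_{i,j}x_{i,j'}=x_{i,j'}x_{i,j}$ for all $i,j,j'$;
\item[(R2)] $x_l^{p}x_i^{q}=x_l^{p'}x_i^{q'}$ for all $l,i$ and all $\bigl((p,q),(p',q')\bigr)\in\Pi_{li}$;
\item[(R3)] $y\,x_i^{f}=x_l^{v}$ for all $y,i,l$ and all $f\in F(y,i,l)$, with $v$ chosen as above.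
\end{enumerate}
Let $\sim$ be the congruence on $X^+$ generated by $\Sigma$. We extend it to the empty word, which is related only to itself. By (R1), $x_i^ex_i^f\sim x_i^{e+f}$ for all $e,f$.

\begin{lemma}\label{lem:twoblock}
If $a_l^{p}a_i^{q}=a_l^{p'}a_i^{q'}$, then $x_l^{p}x_i^{q}\sim x_l^{p'}x_i^{q'}$.
\end{lemma}

\begin{proof}
Write $(p,q)\approx(p',q')$ if $x_l^{p}x_i^{q}\sim x_l^{p'}x_i^{q'}$. This is an equivalence relation, and $(p,q)\approx(p',q')$ implies
\[
x_l^{p+g}x_i^{q+h}\sim x_l^{g}\,(x_l^{p}x_i^{q})\,x_i^{h}\sim x_l^{g}\,(x_l^{p'}x_i^{q'})\,x_i^{h}\sim x_l^{p'+g}x_i^{q'+h}.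
\]
So $\approx$ is a congruence on $\mathbb N^{r_l}\times\mathbb N^{r_i}$. It contains $\Pi_{li}$ by (R2), and hence it contains $\equiv_{li}$.
\end{proof}

\begin{lemma}\label{lem:oneblock}
Every word in $X^+$ is $\sim$-related to a word $x_l^w$ with $w\ne0$.
\end{lemma}

\begin{proof}
We use induction on the length; a single letter has the required form. A longer word is $yz$ with $y\in X$ and, by induction, $z\sim x_i^e$ for some $i$ and $e\ne0$. Choose $l$ and $w\ne0$ with $\varphi(y)a_i^e=a_l^w$. Then $e\in E(y,i,l)$, so there is $f\in F(y,i,l)$ with $f\le e$; let $yx_i^f=x_l^v$ be the corresponding relation (R3). In $S$ we have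
\[
a_l^{v}a_i^{e-f}=\varphi(y)\,a_i^{f}a_i^{e-f}=\varphi(y)\,a_i^e=a_l^{w}a_i^0 ,
\]
so Lemma~\ref{lem:twoblock} gives the last step in $yz\sim yx_i^e\sim yx_i^fx_i^{e-f}\sim x_l^{v}x_i^{e-f}\sim x_l^w$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
All relations in $\Sigma$ are valid, so $v_1\sim v_2$ implies $\varphi(v_1)=\varphi(v_2)$. Conversely, let $\varphi(v_1)=\varphi(v_2)$. By Lemma~\ref{lem:oneblock}, $v_1\sim x_i^e$ and $v_2\sim x_l^w$ with $e,w\neq 0$, and then $a_l^0a_i^e=a_l^wa_i^0$. Lemma~\ref{lem:twoblock} gives $x_i^e\sim x_l^w$, whether or not $i=l$. Hence $v_1\sim v_2$, and $S\cong X^+/{\sim}$ is finitely presented.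

Let $\theta$ be a congruence on $S$. The quotient $S/\theta$ is the union of the images of the $T_i$, generated by the images of the $a_{i,j}$. The argument above, applied to $S/\theta$ with the same alphabet $X$, gives a finite set $\Sigma'$ of pairs that generates the congruence $\varphi^{-1}(\theta)=\{(v_1,v_2):(\varphi(v_1),\varphi(v_2))\in\theta\}$ on $X^+$. Let $\theta'\subseteq\theta$ be the congruence on $S$ generated by the pairs $(\varphi(v_1),\varphi(v_2))$ with $(v_1,v_2)\in\Sigma'$. Then $\varphi^{-1}(\theta')$ is a congruence containing $\Sigma'$, so it contains $\varphi^{-1}(\theta)$. Since $\varphi$ is surjective, $\theta\subseteq\theta'$, and $\theta=\theta'$ is finitely generated.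
\end{proof}

\section{Subdirectly irreducible quotients and the ideal $K$}\label{sec:K}

To separate two elements $x\ne y$ in a finite quotient, we take a quotient that is as small as possible while still separating them, and prove that it is finite.

\begin{lemma}\label{lem:reduction}
The first statement of Theorem~\ref{thm:B} implies the other two.
\end{lemma}

\begin{proof}
Let $S\in\mathcal C$ and let $\theta$ be a congruence on $S$. If $\theta=S\times S$, it has index one. Otherwise let $(x,y)\notin\theta$. The union of a chain of congruences that contain $\theta$ and omit $(x,y)$ is again such a congruence, so by Zorn's lemma there is a congruence $\theta'\supseteq\theta$ that is maximal subject to $(x,y)\notin\theta'$. The congruences on $S/\theta'$ other than equality correspond to the congruences on $S$ that properly contain $\theta'$, and these contain $(x,y)$. So $S/\theta'$ is subdirectly irreducible, with the images of $x$ and $y$ as the distinguished pair. It belongs to $\mathcal C$, hence it is finite by assumption, and $\theta'$ has finite index. As $(x,y)\notin\theta$ was arbitrary, $\theta$ is the intersection of the congruences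 $\theta'$ so obtained. When $\theta$ is equality, this says that $S$ is residually finite.
\end{proof}

An \emph{ideal} of $S$ is a nonempty subset $I$ with $S^1IS^1\subseteq I$. Its \emph{Rees congruence} has $I$ as one class and all other classes singletons. An ideal with one element consists of a zero, an element $0$ with $0s=s0=0$ for all $s$; a semigroup has at most one zero.

\begin{example}\label{ex:monogenic}
Two kinds of subdirectly irreducible quotients of the free monogenic semigroup $\langle a\rangle$ show the two mechanisms of the proof. A cyclic group of prime power order greater than $1$ is subdirectly irreducible, because congruences on a group correspond to normal subgroups and here there is a smallest nontrivial subgroup; its only ideal is the whole group. For $m\ge2$, the Rees quotient by $\{a^j:j\ge m\}$ has elements $a,\dots,a^{m-1},0$. A congruence relating $a^i$ to a higher power or to $0$ relates $a^{m-1}$ to $0$, after multiplication by $a^{m-1-i}$. So this quotient is subdirectly irreducible, its smallest ideal with two elements is $\{a^{m-1},0\}$, and the other elements are told apart by the way they multiply into this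 ideal. In general we have to bound a group inside the smallest ideal (Sections~\ref{sec:H} and \ref{sec:Kfinite}), and then the part of $S$ outside it (Section~\ref{sec:finite}).
\end{example}

\begin{lemma}\label{lem:K}
Let $S$ be subdirectly irreducible with distinguished pair $x_0\ne y_0$. Let $K$ be the intersection of all ideals of $S$ with at least two elements. Put $K^*=K\setminus\{0\}$ if $S$ has a zero and $K^*=K$ otherwise. Then:
\begin{enumerate}
\item[(K1)] $K$ is an ideal, $x_0,y_0\in K$, and $K^*\ne\emptyset$;
\item[(K2)] $S^1kS^1=K$ for every $k\in K^*$;
\item[(K3)] if $x\in K$, $s,t\in S^1$ and $sxt\in K^*$, then $x,\,sx,\,xt\in K^*$.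
\end{enumerate}
\end{lemma}

\begin{proof}
If an ideal $I$ has at least two elements, its Rees congruence is not equality, so it contains $(x_0,y_0)$, and $x_0,y_0\in I$. Thus $K$ is nonempty, hence an ideal, and at least one of $x_0,y_0$ is not a zero. If $k\in K^*$, the ideal $S^1kS^1\subseteq K$ has at least two elements, since otherwise $k$ would be a zero; so it contains $K$. For (K3), the elements $x,sx,xt$ lie in $K$, and if one of them were $0$ then $sxt=0$.
\end{proof}

\section{Stability}\label{sec:stable}

By (K2), any nonzero element of $K$ can be reached from any other by multiplying on both sides. To analyze $K$ we need to know that a multiplication on one side can be undone \emph{on the same side}. This property is called stability. We first look at the smallest situation in which it fails.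

\begin{example}[the bicyclic monoid]\label{ex:bicyclic}
Let $B$ be the monoid of maps $\mathbb N\to\mathbb N$, composed from right to left, generated by $b(m)=m+1$ and $u(m)=\max(m-1,0)$, with identity map $\iota$. Then $ub=\iota$, while $bu\ne\iota$ because $bu(0)=1$. The maps $b^iu^j$, given by $m\mapsto\max(m-j,0)+i$, are pairwise distinct. The monoid $B$ is not residually finite: in a finite quotient, left multiplication by the image of $b$ is injective, hence surjective, so the image of $b$ has a right inverse as well as the left inverse $u$; these coincide, and $bu$ is identified with $\iota$. Stability fails: $\iota=u\,(\iota b)$, but $\iota\notin(\iota b)B$, because $0$ is not in the image of $b$.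

Put $y_m=u^m$ and $y_{-m}=b^m$ for $m\ge0$. Left multiplication by $u$ raises every index by one, and right multiplication by $b$ lowers every index by one. On the opposite sides the operations are only partial: $by_m=y_{m-1}$ holds for $m\le0$ but not for $m=1$, and $y_mu=y_{m+1}$ holds for $m\ge0$ but not for $m=-1$. What excludes $B$ from $\mathcal C$ is Lemma~\ref{lem:basic}(i): for $i<j$,
\[
b^iu^{i+1}\cdot b^ju^{j+1}=b^{j-1}u^{j+1}\ne b^ju^{j+2}=b^ju^{j+1}\cdot b^iu^{i+1},
\]
so no two of the elements $b^iu^{i+1}$ commute.
\end{example}

The proof below finds the same configuration in any potential counterexample and uses the commutation of two elements of the form $b^iu^{i+1}$ to extend the range of the partial operations.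

\begin{proposition}\label{prop:stable}
Let $S\in\mathcal C$, $k\in S$ and $s,t\in S^1$. If $k\in S^1ktS^1$, then $k\in ktS^1$. If $k\in S^1skS^1$, then $k\in S^1sk$.
\end{proposition}

\begin{proof}
The second statement is the first one for the opposite semigroup. For the first, write $k=uktv$ with $u,v\in S^1$. If $u=1$ we are done, so let $u\in S$. Put $c=tv\in S^1$, so that $k=ukc$, and define elements of $S$ by
\[
y_m=u^mk,\qquad y_{-m}=kc^m\qquad(m\ge0).
\]
For $m\ge1$ we have $uy_{-m}=(ukc)c^{m-1}=y_{-m+1}$ and $y_mc=u^{m-1}(ukc)=y_{m-1}$. Together with the definition this gives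
\begin{equation}\label{eq:uc}
uy_m=y_{m+1},\qquad y_mc=y_{m-1}\qquad(m\in\mathbb Z).
\end{equation}
We look for $\varepsilon\ge1$ and $g\in S^1$ with $y_{-\varepsilon}\,g=y_0$. This suffices, since then $k=kc^{\varepsilon}g\in kcS^1\subseteq ktS^1$.

\emph{Raising from the right.} Lemma~\ref{lem:basic}(ii), applied to $y_0,y_1,y_2,\dots$, gives $m_1\ge0$, $\varepsilon\ge1$ and $g\in S^1$ with
\begin{equation}\label{eq:up}
y_{m_1}\,g=y_{m_1+\varepsilon}.
\end{equation}
This is an equation of the desired kind, but at the index $m_1$ instead of $-\varepsilon$. Left multiplication by $u$ moves it up; we need a left multiplication that moves it down.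

\emph{Lowering from the left.} Lemma~\ref{lem:basic}(ii), applied to $y_0,y_{-1},y_{-2},\dots$, gives $m_0\le0$, $\delta\ge1$ and $b\in S^1$ with $by_{m_0}=y_{m_0-\delta}$. Multiplying on the right by powers of $c$ yields $by_m=y_{m-\delta}$ for all $m\le m_0$, and by iteration
\begin{equation}\label{eq:down}
b^ry_m=y_{m-r\delta}\qquad(m\le m_0,\ r\ge0).
\end{equation}
Replacing $b$ by $b^D$ and $\delta$ by $D\delta$ preserves \eqref{eq:down}. Taking $D$ large, we may therefore assume that
\[
h:=m_0+\delta\ \ge\ m_1+\varepsilon .
\]
The difficulty is that \eqref{eq:down} holds only for $m\le m_0$, while \eqref{eq:up} involves the index $m_1+\varepsilon>m_0$.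

\emph{Bridging the gap.} Let $U=u^\delta\in S$, so that $Uy_m=y_{m+\delta}$ for all $m\in\mathbb Z$ by \eqref{eq:uc}. By Lemma~\ref{lem:basic}(i), two of the elements $b^iU^{i+1}\in S$ with $1\le i\le n+1$ commute, say those with exponents $i<j$. We apply both products to $z=y_{m_0-(j+1)\delta}$. In one order,
\[
b^iU^{i+1}\,b^jU^{j+1}z=b^iU^{i+1}\,b^jy_{m_0}=b^iU^{i+1}y_{m_0-j\delta}=b^iy_{m_0-(j-i-1)\delta}=y_{m_0-(j-1)\delta},
\]
and in the other,
\[
b^jU^{j+1}\,b^iU^{i+1}z=b^jU^{j+1}\,b^iy_{m_0-(j-i)\delta}=b^jU^{j+1}y_{m_0-j\delta}=b^jy_{m_0+\delta}.
\]
Here \eqref{eq:down} was used at the indices $m_0$, $m_0-(j-i-1)\delta$ and $m_0-(j-i)\delta$, all at most $m_0$ because $i<j$. Comparing the two results gives $b^jy_h=y_{h-j\delta}$. Put $\beta=b^j$. Multiplying on the right by powers of $c$ and iterating as before, we obtain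
\[
\beta^ry_m=y_{m-rj\delta}\qquad(m\le h,\ r\ge0).
\]

\emph{Transport.} Both $m_1$ and $m_1+\varepsilon$ are at most $h$. Choose $r$ with $m':=m_1-rj\delta\le-\varepsilon$. Multiplying \eqref{eq:up} on the left by $\beta^r$ gives $y_{m'}g=y_{m'+\varepsilon}$, and multiplying this on the left by $u^{-\varepsilon-m'}$ gives $y_{-\varepsilon}\,g=y_0$.
\end{proof}

\section{The $\mathcal H$-classes of $K$ and the Sch\"utzenberger group}\label{sec:H}

In this section and the next, $S\in\mathcal C$ is subdirectly irreducible, and $x_0,y_0,K,K^*$ are as in Lemma~\ref{lem:K}.

Green's relations on $S$ are the equivalences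
\[
x\,\mathcal R\,y\iff xS^1=yS^1,\qquad x\,\mathcal L\,y\iff S^1x=S^1y,\qquad \mathcal H=\mathcal R\cap\mathcal L .
\]
Thus $x\,\mathcal R\,y$ means that each of $x,y$ is a right multiple of the other, with multipliers in $S^1$. We write $R_x,L_x,H_x$ for the classes of $x$.

\begin{lemma}[Green's lemma]\label{lem:green}
Let $h\in S$ and $s,s^*\in S^1$ with $s^*sh=h$. Then $x\mapsto sx$ is a bijection $R_h\to R_{sh}$ with inverse $x\mapsto s^*x$, and it restricts to a bijection $H_h\to H_{sh}$. Dually, if $t,t^*\in S^1$ and $htt^*=h$, then $x\mapsto xt$ is a bijection $H_h\to H_{ht}$ with inverse $x\mapsto xt^*$.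
\end{lemma}

\begin{proof}
Left multiplication preserves $\mathcal R$, so $x\mapsto sx$ maps $R_h$ into $R_{sh}$, and $x\mapsto s^*x$ maps $R_{sh}$ into $R_{s^*sh}=R_h$. If $x=hz\in R_h$, then $s^*sx=s^*shz=x$. If $x=shz\in R_{sh}$, then $ss^*x=s(s^*sh)z=x$. So the maps are mutually inverse. For $x\in R_h$ the equation $s^*(sx)=x$ shows $sx\,\mathcal L\,x$; since also $sh\,\mathcal L\,h$, we have $x\,\mathcal L\,h$ if and only if $sx\,\mathcal L\,sh$.
\end{proof}

Stability supplies the hypothesis of Green's lemma whenever a product stays in $K^*$. Indeed, for $k\in K^*$ and $s,t\in S^1$,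
\begin{equation}\label{eq:stab}
kt\in K^*\ \Longrightarrow\ kt\,\mathcal R\,k,\qquad\qquad sk\in K^*\ \Longrightarrow\ sk\,\mathcal L\,k .
\end{equation}
For the first implication, (K2) gives $k\in K=S^1ktS^1$, so $k\in ktS^1$ by Proposition~\ref{prop:stable}, and $kt\in kS^1$ holds anyway; the second is dual. The set $K^*$ is a union of $\mathcal H$-classes: an element $\mathcal H$-related to $k\in K^*$ generates the same ideal $K$, so it lies in $K$ and is not a zero.

For each $i$, take the minimal elements $e$ of $\{e\in\mathbb N^{r_i}\setminus\{0\}:a_i^e\in K\}$, which are finite in number by Lemma~\ref{lem:dickson}, and keep those with $a_i^e\in K^*$. Collecting the elements $a_i^e$ for all $i$, we obtain a finite list $k_1,\dots,k_\ell$, where $k_q\in K^*\cap T_{i(q)}$.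

\begin{lemma}\label{lem:Hfinite}
\begin{enumerate}
\item[(i)] Every $x\in K^*$ has the form $x=k_qa$ with $1\le q\le\ell$ and $a\in T_{i(q)}^1$.
\item[(ii)] If $a\in T_{i(q)}^1$ and $k_qa\in K^*$, then $k_qa\,\mathcal H\,k_q$.
\end{enumerate}
Consequently $K^*$ consists of finitely many $\mathcal H$-classes.
\end{lemma}

\begin{proof}
(i) Write $x=a_i^f$ and choose a minimal $e\le f$ in the set above. Then $x=a_i^ea_i^{f-e}$ with $a_i^e\in K$, and $a_i^e\in K^*$ by (K3). (ii) Since $T_{i(q)}$ is commutative, $k_qa=ak_q$, so both implications of \eqref{eq:stab} apply. By (i) and (ii), every $\mathcal H$-class in $K^*$ contains some $k_q$.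
\end{proof}

It remains to bound the size of the $\mathcal H$-classes. An $\mathcal H$-class need not be a group, or even closed under multiplication (consider $\{a^{m-1}\}$ in Example~\ref{ex:monogenic}), but it always carries a group action that measures its size. Fix an $\mathcal H$-class $H\subseteq K^*$. Call $t\in S^1$ \emph{stabilizing} if $ht\in H$ for some $h\in H$. Then $ht\,\mathcal R\,h$, say $htt^*=h$, and by Lemma~\ref{lem:green} the map $\rho_t:x\mapsto xt$ is a permutation of $H$ with inverse $\rho_{t^*}$; the element $t^*$ is stabilizing because $(ht)t^*\in H$. We write these permutations on the right of their arguments and compose from left to right, so that $\rho_t\rho_{t'}=\rho_{tt'}$. They form a group $\Gamma$, the \emph{Sch\"utzenberger group} of $H$.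

\begin{lemma}\label{lem:simply}
The group $\Gamma$ acts transitively and freely on $H$; that is, for $h,h'\in H$ there is exactly one $\gamma\in\Gamma$ with $h\gamma=h'$. In particular $|\Gamma|=|H|$.
\end{lemma}

\begin{proof}
Since $h\,\mathcal R\,h'$, we have $h'=ht$ for some $t\in S^1$, which is stabilizing. If $\rho_t$ fixes $h$, and $h'\in H$, then $h'=sh$ for some $s\in S^1$ because $h'\,\mathcal L\,h$, and $h't=sht=sh=h'$. So only the identity of $\Gamma$ has a fixed point.
\end{proof}

The group $\Gamma$ need not be abelian: the symmetric group $S_3$ lies in $\mathcal C$ and is subdirectly irreducible, since every nontrivial normal subgroup contains $A_3$, and here $K=H=S_3\cong\Gamma$. But Lemma~\ref{lem:Hfinite} covers $\Gamma$ by finitely many cosets of abelian subgroups, and the following lemma turns such a covering into a structural statement.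

\begin{lemma}[Neumann's lemma]\label{lem:neumann}
If a group $G$ is a finite union of cosets $g_1C_1,\dots,g_kC_k$ of subgroups $C_i$, then some $C_i$ has finite index in $G$.
\end{lemma}

\begin{proof}
Suppose that $G$ has a finite covering by left cosets of subgroups of infinite index, and take one with the least number of distinct subgroups. Let $C$ be one of them. Some coset $gC$ is not among the listed cosets of $C$, so it is disjoint from them and is covered by the listed cosets $g_jC_j$ with $C_j\ne C$. Then each listed coset $g_iC=g_ig^{-1}(gC)$ is covered by the cosets $g_ig^{-1}g_jC_j$ with $C_j\neq C$. This gives a finite covering that does not use $C$, a contradiction.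
\end{proof}

\begin{proposition}\label{prop:Gamma}
There are normal subgroups $N_1,N_2,\dots$ of finite index in $\Gamma$ with $\bigcap_mN_m=1$.
\end{proposition}

\begin{proof}
Let $Q$ be the set of indices $q$ with $k_q\in H$. For $q\in Q$ let $B_q$ be the set of generators $a=a_{i(q),j}$ of $T_{i(q)}$ with $k_qa\in K^*$. By Lemma~\ref{lem:Hfinite}(ii), $k_qa\in H$ for $a\in B_q$, so $\rho_a\in\Gamma$. Let $\Delta_q$ be the subgroup of $\Gamma$ generated by the $\rho_a$ with $a\in B_q$. It is finitely generated, and it is abelian because $\rho_a\rho_{a'}=\rho_{aa'}=\rho_{a'a}=\rho_{a'}\rho_a$.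

Let $x\in H$. By Lemma~\ref{lem:Hfinite}, $x=k_qc_1\cdots c_r$ with $r\ge0$, where $c_1,\dots,c_r$ are generators of $T_{i(q)}$ and $k_q\,\mathcal H\,x$, so $q\in Q$. By commutativity any $c_j$ can be moved next to $k_q$, so that $x=(k_qc_j)\prod_{i\ne j}c_i$; then $k_qc_j\in K^*$ by (K3), that is, $c_j\in B_q$. Hence $x=k_q\rho_{c_1}\cdots\rho_{c_r}\in k_q\Delta_q$. Fix $h_0\in H$ and write $k_q=h_0\gamma_q$ with $\gamma_q\in\Gamma$. For $\gamma\in\Gamma$ the element $h_0\gamma$ lies in some $h_0\gamma_q\Delta_q$, so $\gamma\in\gamma_q\Delta_q$ by Lemma~\ref{lem:simply}. Thus $\Gamma=\bigcup_{q\in Q}\gamma_q\Delta_q$, and by Lemma~\ref{lem:neumann} some $\Delta_q$ has finite index.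

Let $A$ be the kernel of the action of $\Gamma$ on the finitely many left cosets of this $\Delta_q$. It is normal, of finite index, and contained in $\Delta_q$. As a subgroup of a finitely generated abelian group it is finitely generated abelian, so $A\cong\mathbb Z^r\times F$ with $F$ finite. Put $N_m=\{\alpha^m:\alpha\in A\}$ for $m\ge1$. This is a subgroup because $A$ is abelian, and it is normal in $\Gamma$ because $\gamma^{-1}\alpha^m\gamma=(\gamma^{-1}\alpha\gamma)^m$. If $A$ has $d$ generators, then $N_m$ has index at most $m^d$ in $A$, so it has finite index in $\Gamma$. When $m$ is a multiple of $|F|$, the subgroup $N_m$ corresponds to $m\mathbb Z^r\times1$, and these subgroups intersect trivially.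
\end{proof}

\section{Congruences from normal subgroups: $K$ is finite}\label{sec:Kfinite}

To use subdirect irreducibility we must turn a normal subgroup $N$ of $\Gamma$ into a congruence on $S$. On $H$ the classes should be the orbits $hN$. A congruence that relates $h$ and $h'$ also relates $sht$ and $sh't$, so the partition has to be carried to the other $\mathcal H$-classes of $K^*$, and the result must not depend on the multipliers $s,t$ used.

\begin{example}\label{ex:LZ}
Let $S=\{1,2\}\times\mathbb Z$ with $(i,j)(i',j')=(i,j+j')$. It is the union of two copies of the group $\mathbb Z$, each generated as a semigroup by two elements. It is not subdirectly irreducible, but (K2), (K3) and \eqref{eq:stab} hold with $K=K^*=S$. The $\mathcal H$-classes are $H=\{1\}\times\mathbb Z$ and $H'=\{2\}\times\mathbb Z$, and $\Gamma\cong\mathbb Z$ acts on $H$ by translation. For $N=m\mathbb Z$ the orbits are the residue classes modulo $m$. The maps $H\to H'$, $h\mapsto sht$, are $(1,j)\mapsto(2,j+d)$ with $d\in\mathbb Z$. They are different bijections, but all of them carry residue classes to residue classes.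
\end{example}

Call a pair $(s,t)\in S^1\times S^1$ \emph{admissible} if $sht\in K^*$ for some $h\in H$.

\begin{lemma}\label{lem:admissible}
If $(s,t)$ is admissible, then $\lambda_{s,t}:h\mapsto sht$ is a bijection from $H$ onto an $\mathcal H$-class $H'\subseteq K^*$, and its inverse has the form $x\mapsto s^*xt^*$ with $s^*,t^*\in S^1$. Every $\mathcal H$-class in $K^*$ is the image of some $\lambda_{s,t}$.
\end{lemma}

\begin{proof}
Let $h\in H$ with $sht\in K^*$. Then $sh\in K^*$ by (K3), and \eqref{eq:stab} gives $sh\,\mathcal L\,h$ and $sht\,\mathcal R\,sh$, say $s^*sh=h$ and $shtt^*=sh$. By Lemma~\ref{lem:green}, $x\mapsto sx$ is a bijection $H\to H_{sh}$ with inverse $x\mapsto s^*x$, and $x\mapsto xt$ is a bijection $H_{sh}\to H_{sht}$ with inverse $x\mapsto xt^*$. Compose these maps. If $x\in K^*$ and $h\in H$, then $x=sht$ for some $s,t\in S^1$ by (K2), so $H_x$ is the image of $\lambda_{s,t}$.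
\end{proof}

\begin{lemma}\label{lem:transport}
Let $N$ be a normal subgroup of $\Gamma$, and let $(s,t)$ and $(s',t')$ be admissible pairs with the same image $H'$. Then $\lambda_{s,t}$ and $\lambda_{s',t'}$ carry the partition of $H$ into $N$-orbits to the same partition of $H'$.
\end{lemma}

\begin{proof}
Let $\tau:H\to H$ be $\lambda_{s,t}$ followed by the inverse of $\lambda_{s',t'}$. It suffices to show that $\tau(hN)=\tau(h)N$ for all $h\in H$. Let $x\mapsto s^*xt^*$ be the inverse of $\lambda_{s',t'}$. Then $\tau(h)=phr$ with $p=s^*s$ and $r=tt^*$.

Let $h\in H$. We claim that $ph\in H$. Since $phr\in H\subseteq K^*$, we have $ph\in K^*$ by (K3). Now \eqref{eq:stab} gives $ph\,\mathcal L\,h$ and $ph\,\mathcal R\,phr$, and $phr\,\mathcal R\,h$ because both lie in $H$. This proves the claim. As $ph$ and $(ph)r$ lie in $H$, the element $r$ is stabilizing and $\rho_r\in\Gamma$.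

Let $\nu\in N$, say $\nu=\rho_z$. By associativity $p(h\nu)=p(hz)=(ph)z=(ph)\nu$. Therefore
\[
\tau(h\nu)=(ph)\,\nu\rho_r=(ph)\,\rho_r\,(\rho_r^{-1}\nu\rho_r)=\tau(h)\,(\rho_r^{-1}\nu\rho_r).
\]
Since $N$ is normal, $\nu\mapsto\rho_r^{-1}\nu\rho_r$ is a bijection of $N$, and $\tau(hN)=\tau(h)N$.
\end{proof}

By Lemmas~\ref{lem:admissible} and \ref{lem:transport}, a normal subgroup $N$ of $\Gamma$ determines a partition of each $\mathcal H$-class in $K^*$. Let $\sim_N$ be the equivalence relation on $S$ whose classes are the blocks of these partitions and the singletons $\{x\}$ with $x\notin K^*$. Thus, for every admissible pair $(s,t)$ and every $h\in H$, the $\sim_N$-class of $sht$ is $\{s(h\nu)t:\nu\in N\}$.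

\begin{lemma}\label{lem:simN}
The relation $\sim_N$ is a congruence on $S$.
\end{lemma}

\begin{proof}
Let $x\sim_Ny$ with $x\ne y$, and let $z\in S$. Then $x=sht$ and $y=s(h\nu)t$ with $(s,t)$ admissible, $h\in H$ and $\nu\in N$. If $zx$ or $zy$ lies in $K^*$, then $(zs,t)$ is admissible, witnessed by $h$ or by $h\nu$, and $zy=(zs)(h\nu)t$ lies in the class of $zx=(zs)ht$. Otherwise $zx$ and $zy$ lie in $K\setminus K^*$, so $zx=zy=0$. In the same way, if $xz$ or $yz$ lies in $K^*$, then $(s,tz)$ is admissible and $yz=s(h\nu)(tz)$ lies in the class of $xz=sh(tz)$; otherwise $xz=yz=0$.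
\end{proof}

\begin{proposition}\label{prop:Kfinite}
The ideal $K$ is finite.
\end{proposition}

\begin{proof}
Let $N_1,N_2,\dots$ be as in Proposition~\ref{prop:Gamma}. We show that $\bigcap_m\sim_{N_m}$ is equality. Let $x\sim_{N_m}y$ for all $m$. If $x\notin K^*$, then $y=x$. Otherwise write $x=sht$ with $(s,t)$ admissible and $h\in H$. For each $m$ there is $\nu_m\in N_m$ with $y=s(h\nu_m)t$. Since $\lambda_{s,t}$ is injective, $h\nu_m$ does not depend on $m$, and since the action is free, neither does $\nu_m$. So $\nu_m\in\bigcap_{m'}N_{m'}=1$ and $y=x$.

Hence there is $m$ with $(x_0,y_0)\notin{\sim_{N_m}}$. By subdirect irreducibility, the congruence $\sim_{N_m}$ is equality. For the admissible pair $(1,1)$ this says that the orbits $hN_m$ are singletons, so $N_m=1$ by freeness. As $N_m$ has finite index, $\Gamma$ is finite, and $H$ is finite by Lemma~\ref{lem:simply}. All $\mathcal H$-classes in $K^*$ have size $|H|$ by Lemma~\ref{lem:admissible}, and there are finitely many of them by Lemma~\ref{lem:Hfinite}. Finally $K\subseteq K^*\cup\{0\}$.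
\end{proof}

\section{From a finite ideal to a finite semigroup}\label{sec:finite}

A congruence that separates the points of $K$ omits $(x_0,y_0)$, so in a subdirectly irreducible semigroup it is equality. It therefore suffices to find such a congruence of finite index. The natural candidate identifies two elements if they multiply into $K$ in the same way. Finiteness of $K$ alone does not make its index finite.

\begin{example}\label{ex:nilpotent}
Let $S=\{x_1,x_2,\dots\}\cup\{k,0\}$ with $x_i^2=k$ for all $i$ and all other products equal to $0$. All products of three elements are $0$, so $S$ is a commutative semigroup. It is not finitely generated, since no $x_i$ is a product. If a congruence relates $x_i$ to an element $z\ne x_i$, it relates $k=x_ix_i$ to $zx_i=0$. Hence every congruence other than equality contains $(k,0)$. So $S$ is infinite and subdirectly irreducible with $K=\{k,0\}$, and no congruence of finite index separates $k$ from $0$. The solution sets $\{v:x_iv=k\}=\{x_i\}$ are pairwise distinct.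
\end{example}

In $\mathcal C$, Dickson's lemma bounds the number of such solution sets. For $u\in S^1$ and $k\in S$ put $u^{-1}k=\{v\in S^1:uv=k\}$.

\begin{lemma}\label{lem:W}
Let $S\in\mathcal C$ and let $K$ be a finite ideal of $S$. Then the family $\mathcal W=\{u^{-1}k:u\in S^1,\ k\in K\}$ is finite.
\end{lemma}

\begin{proof}
Fix $k\in K$ and indices $i,j$. Let
\[
Z^{ij}=\{(e,f)\in\mathbb N^{r_i}\times\mathbb N^{r_j}:a_i^ea_j^f=k\},
\]
let $(e_1,f_1),\dots,(e_\mu,f_\mu)$ be its minimal elements, and for $e\in\mathbb N^{r_i}$ let $Z^{ij}_e=\{f:(e,f)\in Z^{ij}\}$. If $(e,f)\ge(e_q,f_q)$, then the product $a_i^{e_q}a_j^{f_q}=k$ can be isolated in the middle: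
\[
a_i^ea_j^f=a_i^{e-e_q}\,a_i^{e_q}a_j^{f_q}\,a_j^{f-f_q}=\bigl(a_i^{e-e_q}k\bigr)\,a_j^{f-f_q}.
\]
For $1\le q\le\mu$ put $\kappa_q(e)=a_i^{e-e_q}k\in K$ if $e\ge e_q$, and $\kappa_q(e)=*$ (a new symbol) otherwise. Every element of $Z^{ij}$ lies above some $(e_q,f_q)$, so the displayed identity gives
\[
Z^{ij}_e=\bigcup_{q:\ \kappa_q(e)\ne*}\{f\ge f_q:\kappa_q(e)\,a_j^{f-f_q}=k\}.
\]
The right side depends on $e$ only through the tuple $(\kappa_1(e),\dots,\kappa_\mu(e))$, which takes at most $(|K|+1)^\mu$ values. So for fixed $k,i,j$ there are finitely many sets $Z^{ij}_e$.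

Every $u\in S^1$ has the form $a_i^e$, and every $v\in S^1$ has the form $a_j^f$. Hence $u^{-1}k=\bigcup_{j=1}^n\{a_j^f:f\in Z^{ij}_e\}$ is determined by $k$, $i$ and the tuple $(Z^{i1}_e,\dots,Z^{in}_e)$, for which there are finitely many possibilities.
\end{proof}

\begin{proposition}\label{prop:sigma}
Let $S\in\mathcal C$ and let $K$ be a finite ideal of $S$. Then $S$ has a congruence $\sigma$ of finite index in which no two distinct elements of $K$ are related.
\end{proposition}

\begin{proof}
For $s,s'\in S$ let $s\,\sigma\,s'$ mean that
\[
wsv=k\iff ws'v=k\qquad\text{for all } w,v\in S^1 \text{ and } k\in K .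
\]
This is an equivalence relation. If $s\,\sigma\,s'$ and $z\in S$, then replacing $w$ by $wz$ gives $zs\,\sigma\,zs'$, and replacing $v$ by $zv$ gives $sz\,\sigma\,s'z$. So $\sigma$ is a congruence. If $k,k'\in K$ and $k\,\sigma\,k'$, then $w=v=1$ gives $k'=k$.

For the index, note that $s\,\sigma\,s'$ holds if and only if $(ws)^{-1}k=(ws')^{-1}k$ for all $w\in S^1$ and $k\in K$. For $s\in S$ and $W\subseteq S^1$ put $\psi_s(W)=\{v\in S^1:sv\in W\}$. If $W=w^{-1}k\in\mathcal W$, then $\psi_s(W)=\{v:wsv=k\}=(ws)^{-1}k\in\mathcal W$. So $\psi_s$ restricts to a map $\mathcal W\to\mathcal W$, and $s\,\sigma\,s'$ holds if and only if $\psi_s$ and $\psi_{s'}$ agree on $\mathcal W$. By Lemma~\ref{lem:W}, the index of $\sigma$ is at most $|\mathcal W|^{|\mathcal W|}<\infty$.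
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $S\in\mathcal C$ be subdirectly irreducible with distinguished pair $x_0\ne y_0$, and let $K$ be the ideal of Lemma~\ref{lem:K}. It is finite by Proposition~\ref{prop:Kfinite}. Let $\sigma$ be the congruence of Proposition~\ref{prop:sigma}. Since $x_0,y_0$ are distinct elements of $K$, we have $(x_0,y_0)\notin\sigma$, so $\sigma$ is equality. As $\sigma$ has finite index, $S$ is finite. The remaining statements follow from Lemma~\ref{lem:reduction}.
\end{proof}

A finite disjoint union of finitely generated commutative semigroups belongs to $\mathcal C$, so Corollary~\ref{cor:answer} follows from Theorems~\ref{thm:A} and \ref{thm:B}.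

\begin{thebibliography}{1}

\bibitem{AGR}
N.~Abu-Ghazalh and Nik Ruskuc,
\emph{On disjoint unions of finitely many copies of the free monogenic semigroup},
arXiv:1205.6169 (2012).

\end{thebibliography}
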